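# Successive best approximations of bounded rank

## 1. The rank of $n+1$ successive best approximations

**Theorem 1.** For an integer $n\ge 1$ and a real transcendental $\zeta$, let $P_1,P_2,\dots$ be the sequence of best approximations for $(n,\zeta)$, as defined below.

* (a) For $n=1,2$ and every real transcendental $\zeta$, there are infinitely many $k$ such that the $n+1$ successive best approximations $P_k,\dots,P_{k+n}$ are linearly independent.
* (b) For $n=3$ there is a real transcendental $\zeta$ such that for all large $k$ the four successive best approximations $P_k,P_{k+1},P_{k+2},P_{k+3}$ are linearly dependent.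
* (c) For every $n\ge4$ there is a real transcendental $\zeta$ such that for every $N$ and all $k\ge k_0(N)$, the polynomials $P_k,\dots,P_{k+N}$ span a space of dimension at most $4$. In particular, any $n+1\ (\ge5)$ successive best approximations of large index have rank $\le 4<n+1$.

We now say what the words mean. The height $H(P)$ of a polynomial is the maximum modulus of its coefficients; we use it for integer, real and complex polynomials. We write $\mathbb Z[X]_{\le m}$ for the integer polynomials of degree at most $m$, likewise $\mathbb R[X]_{\le m}$, and we identify a polynomial of degree at most $n$ with its coefficient vector in $\mathbb R^{n+1}$. All ranks and spans are taken there.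

**Definition (best approximation).** A nonzero $P\in\mathbb Z[X]_{\le n}$ is a *best approximation* for $(n,\zeta)$ (*best*, for short) if there is no nonzero $Q\in\mathbb Z[X]_{\le n}$ with both $H(Q)<H(P)$ and $|Q(\zeta)|<|P(\zeta)|$.

Let $\zeta$ be transcendental. If $|P(\zeta)|=|Q(\zeta)|$ for nonzero integer polynomials, then $P\mp Q$ vanishes at $\zeta$, so $P=\pm Q$. We keep one of $P,-P$, and list the best approximations by strictly decreasing value $|P(\zeta)|$. Two consequences of the definition will be used constantly.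

**Fact (F1).** If $P$ is best and $Q\in\mathbb Z[X]_{\le n}$, $Q\neq0$, $H(Q)<H(P)$, then $|Q(\zeta)|\ge|P(\zeta)|$. If $P,Q$ are best and $|P(\zeta)|>|Q(\zeta)|$, then $H(P)\le H(Q)$.

The first sentence is the definition. For the second: if $H(Q)<H(P)$, then $Q$ would show that $P$ is not best. So along the sequence the values decrease strictly and the heights do not decrease. Several best approximations may share a height, but each height occurs only finitely often, since there are finitely many integer polynomials of given height and degree $\le n$.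

**Example.** Take $n=1$, $\zeta=\pi$. Every polynomial of height $1$ is best, because nothing nonzero has smaller height. Up to sign these are $X+1,\ X,\ X-1,\ 1$, with values $4.14\ldots,\ 3.14\ldots,\ 2.14\ldots,\ 1$. To be best at a larger height, $P$ must have value less than $1$. Height $2$ offers nothing ($|\pi-2|>1$ and $|2\pi\pm b|>1$ for $b\le2$). Height $3$ gives $X-3$ with value $0.1415\ldots$. Next, the distances of $2\pi,3\pi,4\pi,5\pi,6\pi$ to the nearest integer are about $0.283,\ 0.425,\ 0.434,\ 0.292,\ 0.150$, all larger than $0.1415\ldots$, while $7\pi=21.991\ldots$. So the list begins $X+1,\ X,\ X-1,\ 1,\ X-3,\ 7X-22,\dots$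

The conjecture, from Johannes Schleischitz, "Some notes on the regular graph defined by Schmidt and Summerer and uniform approximation", arXiv:1601.00842 (2016), asserts that for any $n\ge1$ and any real transcendental $\zeta$ there are infinitely many $k$ for which $P_k,\dots,P_{k+n}$ are linearly independent. By Theorem 1 this assertion holds for a given $n$ if and only if $n\le2$. The source also recalls an analogue: best approximations make sense for the linear form in a general vector $(\zeta_1,\dots,\zeta_n)$ with $1,\zeta_1,\dots,\zeta_n$ linearly independent over $\mathbb Q$, and there Moshchevitin showed that for $n>2$ the rank of $n+1$ successive best approximation vectors can be at most $3$ for all large $k$. Here the vector must be $(\zeta,\zeta^2,\dots,\zeta^n)$.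

Parts (b) and (c) are of different kinds. In (c) windows of every fixed length eventually have rank at most $4$, which is less than $n+1$ because $n\ge4$. For $n=3$ the bound $4$ says nothing, and a window of four must be held to rank $3$.

## 2. Degrees one and two, and turning about a plane

Here we prove (a) and see what prevents the argument from going on to $n=3$. For $n=2$ the source quotes (a), and more generally it quotes Proposition 4 below; the proof is short, so we give it. Fix a real transcendental $\zeta$.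

**Lemma 2.** For every $n\geq 1$, two successive best approximations are linearly independent.

*Proof.* If $P_{k+1}=\lambda P_k$, then $|\lambda|<1$ because the values decrease, so $H(P_{k+1})=|\lambda|H(P_k)<H(P_k)$. This contradicts $H(P_k)\le H(P_{k+1})$. $\square$

This is (a) for $n=1$, with all $k$.

**Lemma 3.** There is a constant $C=C(n,\zeta)$ such that $|P_k(\zeta)|\le C\,H(P_{k+1})^{-n}$ whenever $H(P_{k+1})\ge2$. There are infinitely many best approximations.

*Proof.* First, no nonzero $Q\in\mathbb Z[X]_{\le n}$ satisfies both $H(Q)<H(P_{k+1})$ and $|Q(\zeta)|<|P_k(\zeta)|$. Suppose $Q$ does. Among the nonzero polynomials of height at most $H(Q)$ let $Q'$ have the smallest value at $\zeta$. Then $Q'$ is best and $|Q'(\zeta)|<|P_k(\zeta)|$, so $|Q'(\zeta)|\le|P_{k+1}(\zeta)|$. Since $H(Q')<H(P_{k+1})$, we have $Q'\ne\pm P_{k+1}$, so the inequality is strict and $P_{k+1}$ is not best, a contradiction.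

Now let $N\ge1$ and $C_0=\sum_{i\le n}|\zeta|^i$. The $(N+1)^{n+1}$ polynomials with coefficients in $\{0,\dots,N\}$ take values at $\zeta$ in an interval of length $C_0N$. Cut it into $(N+1)^{n+1}-1\ge N^{n+1}$ equal pieces. Two of the polynomials have values in one piece, and their difference is a nonzero $Q$ with $H(Q)\le N$ and $|Q(\zeta)|\le C_0N^{-n}$. With $N=H(P_{k+1})-1$ the first paragraph gives $|P_k(\zeta)|\le|Q(\zeta)|\le C_0(H(P_{k+1})-1)^{-n}\le 2^nC_0H(P_{k+1})^{-n}$.

Finally, the minimal value among polynomials of height $\le N$ tends to $0$ as $N\to\infty$ and is attained by a best approximation, so there are infinitely many. $\square$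

**Proposition 4.** If $n\ge2$, there are infinitely many $k$ such that $P_k,P_{k+1},P_{k+2}$ are linearly independent.

*Proof.* Suppose not. Then for all large $k$ the three are dependent, and by Lemma 2 the planes $\langle P_k,P_{k+1}\rangle$ and $\langle P_{k+1},P_{k+2}\rangle$ are both equal to the span of the three. So from some point on all $P_k$ lie in one plane $\Pi$. Let $A,B$ be a basis of the lattice $\Pi\cap\mathbb Z^{n+1}$ and write $P_k=x_kA+y_kB$ with integers $|x_k|,|y_k|\le C'H(P_k)$. The integer $x_ky_{k+1}-x_{k+1}y_k$ is nonzero by Lemma 2, and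
$$A(\zeta)\,(x_ky_{k+1}-x_{k+1}y_k)=P_k(\zeta)\,y_{k+1}-P_{k+1}(\zeta)\,y_k .$$
Hence $|A(\zeta)|\le2C'|P_k(\zeta)|H(P_{k+1})\le2C'C\,H(P_{k+1})^{1-n}$ by Lemma 3. The right side tends to $0$ as $n\ge2$, but $A(\zeta)\ne0$, a contradiction. $\square$

For $n=2$ this is the second half of (a). For $n=3$ it says that the rank bound $3$ that (b) provides for windows of four is optimal.

The sensible next try is to repeat this with windows of four. Suppose $n=3$ and all windows of four have rank at most $3$. Two neighboring windows share $P_{k+1},P_{k+2},P_{k+3}$. If these three are independent, both windows span the same $3$-space. If they have rank $2$, nothing follows: the $3$-space may turn about the plane $\langle P_{k+1},P_{k+2}\rangle$. In Proposition 4 Lemma 2 excluded the corresponding degeneration; here nothing does. So a counterexample should have long stretches of best approximations in one plane, and the plane should change from time to time.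

## 3. Planes of multiples, resultants equal to $\pm1$, and units

**Which planes.** Let $B$ be an irreducible, primitive integer polynomial of degree $n-1$ with a real root $\alpha$. By Gauss's lemma an integer polynomial $P$ of degree $\le n$ with $P(\alpha)=0$ is $BR$ with $R\in\mathbb Z[X]_{\le1}$, so it lies in the plane $B\cdot\mathbb R[X]_{\le1}$. If $P$ is not in the plane, $P(\alpha)\neq0=B(\alpha)$. Fix a bound $Z$. For $\zeta$ close enough to $\alpha$ we have, by continuity, $|P(\zeta)|>|B(\zeta)|$ for the finitely many $P$ outside the plane with $H(P)\le Z$. Hence by (F1) every best approximation of height in $(H(B),Z]$ lies in the plane. So one would take a sequence $B_1,B_2,\dots$ with roots $\alpha_k$ converging very fast to $\zeta$.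

**Where this stops.** The bound $Z_k$ must be fixed before $B_{k+1}$ is chosen, since it determines how close $\alpha_{k+1}$ must be to $\alpha_k$. The height $H_{k+1}$ of $B_{k+1}$ comes afterwards. Continuity says nothing about heights between $Z_k$ and $H_{k+1}$, and there the best approximations might leave every fixed small subspace.

**What helps.** We arrange that consecutive $B_k,B_{k+1}$ have resultant $\pm1$. Then every integer polynomial of not too large degree is an *integer* combination of $B_k$ and $B_{k+1}$, and in the uncontrolled range the coefficients can be bounded. Here are the facts this rests on.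

**Fact (F2).** Let $f,g\in\mathbb Z[X]$ have degree exactly $d$ and let $\mathrm{Res}(f,g)=\mathrm{lc}(f)^d\prod_{f(\gamma)=0}g(\gamma)$, where $\mathrm{lc}$ denotes the leading coefficient and roots are counted with multiplicity. Up to sign this is the determinant of $(U,T)\mapsto fU+gT$, from pairs of polynomials of degree $\le d-1$ to polynomials of degree $\le2d-1$ (the Sylvester matrix). If $\mathrm{Res}(f,g)=\pm1$, then every $P\in\mathbb Z[X]_{\le2d-1}$ is uniquely $fU+gT$ with $U,T\in\mathbb Z[X]_{\le d-1}$; moreover $f,g$ are primitive and coprime, and their leading coefficients are coprime.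

The first consequence holds because an integer matrix of determinant $\pm1$ is invertible over $\mathbb Z$. If a prime $p$ divides all coefficients of $f$ or of $g$, or both leading coefficients, the matrix is singular modulo $p$ (in the last case the image modulo $p$ lies in degree $\le2d-2$). If $f,g$ have a common root, the determinant is $0$.

**Example.** For $f=X^2-6X+4$ and $g=X^2-6X+3$ we have $f=1$ at both roots of $g$, so the resultant is $1$. For instance
$$X^3=(X^2-6X+4)(33X-18)-(X^2-6X+3)(32X-24).$$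
The coefficients of $X^3,X^2,X,1$ on the right are $33-32$, $-216+216$, $240-240$, $-72+72$.

**Fact (F3).** For $x,x'\in[0,1]$ and $\deg P\le m$, $m\ge1$, we have $|P(x)-P(x')|\le m^2H(P)|x-x'|$, since $|P'|\le\sum_{i\le m} iH(P)=\frac{m(m+1)}2H(P)$ on $[0,1]$. If $\deg B\le d$, $B=\sum a_iX^i$ and $B(\gamma)=0$, then $B/(X-\gamma)=\sum_ia_i\frac{X^i-\gamma^i}{X-\gamma}$ has coefficients $\sum_{i>j}a_i\gamma^{i-j-1}$, so its height is at most $d\max(1,|\gamma|)^dH(B)$.

**Fact (F4) (Liouville).** If $\zeta$ is algebraic of degree $D$, then $|P(\zeta)|\ge c(\zeta,m)H(P)^{-(D-1)}$ for all $P\in\mathbb Z[X]_{\le m}$ with $P(\zeta)\ne0$. Indeed, if $a$ is the leading coefficient of an integer minimal polynomial and $\zeta_i$ are the conjugates, $a^m\prod_iP(\zeta_i)$ is a nonzero integer, and each factor is at most a constant times $H(P)$.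

**Orders and units.** An *order* in a number field $K$ is a subring that is a full lattice in $K$, that is, a finitely generated additive group spanning $K$ over $\mathbb Q$. If $\Lambda\subset K$ is a full lattice, then $\{x\in K:x\Lambda\subset\Lambda\}$ is an order. The intersection of two orders is an order. Dirichlet's unit theorem holds for orders: the logarithmic map sends $\mathcal O^\times$ onto a full lattice in the trace-zero hyperplane. For a nonzero integer $M$ the units $u\equiv1\pmod{M\mathcal O}$ form a subgroup of finite index in $\mathcal O^\times$, being the kernel of the map to the finite group $(\mathcal O/M\mathcal O)^\times$.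

New polynomials with resultant $\pm1$ come from the next lemma. We write $x^{(i)}$ for the image of $x\in\mathbb Q(\gamma_1)$ under $\gamma_1\mapsto\gamma_i$.

**Lemma 5 (twisting by a unit).** Let $A,B\in\mathbb Z[X]$ have degree $d$, let $B$ be irreducible with roots $\gamma_1,\dots,\gamma_d$, and let $\Lambda=\{Q(\gamma_1):Q\in\mathbb Z[X]_{\le d}\}$. Let $\mathcal O$ be an order of $\mathbb Q(\gamma_1)$ with $\mathcal O\Lambda\subset\Lambda$, $M$ a nonzero integer, $u\in\mathcal O^\times$ with $u\equiv1\pmod{M\mathcal O}$. Then there is $T\in\mathbb Z[X]_{\le d}$ with $MT(\gamma_1)=(u-1)A(\gamma_1)$, and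
$$(A+MT)(\gamma_i)=u^{(i)}A(\gamma_i)\qquad(1\le i\le d).$$
If $A'\in\mathbb Z[X]$ has degree $d$ and agrees with $A+MT$ at all $\gamma_i$, then $\mathrm{Res}(B,A')=N(u)\,\mathrm{Res}(B,A)=\pm\mathrm{Res}(B,A)$.

*Proof.* As $A(\gamma_1)\in\Lambda$ and $u-1\in M\mathcal O$, we have $(u-1)A(\gamma_1)\in M\Lambda$, which gives $T$. Applying $\gamma_1\mapsto\gamma_i$ gives the displayed values, and the resultant formula follows from $\mathrm{Res}(B,A')=\mathrm{lc}(B)^d\prod_iA'(\gamma_i)$. $\square$

**Example.** Let $B=X^2-6X+3$, $\alpha=3-\sqrt6=0.5505\ldots$, $A=X^2-6X+4$, so $A(\alpha)=1$. Take $\mathcal O=\mathbb Z[\sqrt6]$, $M=1$ and the unit $u=5-2\sqrt6=2\alpha-1\approx0.101$. Then $T=2X-2$ and $A+T=X^2-4X+2$, with root $2-\sqrt2\approx0.586$. Using $u^2=20\alpha-11$ instead gives $T=20X-12$ and $A+T=X^2+14X-8$, with root $-7+\sqrt{57}\approx0.5498$. Both have resultant $1$ with $B$; for the second one, $(20\alpha-11)(20\gamma-11)=1200-1320+121=1$, where $\gamma=3+\sqrt6$. A unit that is small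 at $\alpha$ produces a polynomial with a root close to $\alpha$, without changing the resultant.

## 4. Case $n\ge4$: polynomials of degree $n-1$ near two fixed shapes

Put $d=n-1\ge3$ and
$$B_0=2X^d-1,\qquad B_1=3X^d-1,\qquad \alpha_1=3^{-1/d}\in(0,1).$$
At each root of $B_0$ we have $3X^d-1=\frac12$, so $\mathrm{Res}(B_0,B_1)=2^d2^{-d}=1$. We write $H_k=H(B_k)$ throughout.

In Section 5 we shall write a best approximation as $B_kU+B_{k+1}T$ and need a bound for $T$ that does not depend on $k$. For this $B_{k+1}/H_{k+1}$ must stay away from $0$ at the roots of $B_k$ other than the one near $\zeta$, uniformly in $k$. So we keep all $B_k/H_k$ close to one of two fixed polynomials, according to the parity of $k$.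

**Step 1: the two shapes.** This step defines the two limit polynomials. Let
$$F_1=B_0-B_0(\alpha_1)\frac{B_1}{(X-\alpha_1)B_1'(\alpha_1)} .$$
The quotient $B_1/((X-\alpha_1)B_1'(\alpha_1))$ equals $1$ at $\alpha_1$ and $0$ at the other roots of $B_1$. So $F_1(\alpha_1)=0$, and $F_1(\gamma)=B_0(\gamma)=\frac23-1=-\frac13$ at the other roots $\gamma$ of $B_1$. For real $\tau$ the polynomial $F_1+\tau B_1$ has $X^d$-coefficient $2+3\tau$, and its discriminant is a polynomial in $\tau$ whose coefficient of $\tau^{2d-2}$ is $\mathrm{disc}(B_1)\neq0$. So for all but finitely many $\tau$ it has degree $d$ and simple roots. Fix such a $\tau_1$, depending only on $n$, and set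
$$G_1=F_1+\tau_1B_1,\qquad \Phi_1=B_1/H(B_1),\qquad\Phi_0=G_1/H(G_1).$$
Both $\Phi_0,\Phi_1$ are real of degree $d$ with simple roots, and $\alpha_1$ is their only common root, since $G_1=-\frac13$ at the other roots of $B_1$.

**Step 2: uniform bounds near the shapes.** This step provides all the constants we need.

**Lemma 6.** There are $\kappa>0$, $c\in(0,1)$ and a compact interval $I\subset(0,1)$ centered at $\alpha_1$, depending only on $n$, such that for $\varepsilon\in\{0,1\}$ and all real $\Phi,\Psi$ of degree $\le d$ with $H(\Phi-\Phi_\varepsilon)\le\kappa$ and $H(\Psi-\Phi_{1-\varepsilon})\le\kappa$: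

* (N1) the coefficient of $X^d$ in $\Phi$ has modulus $\ge c$; all roots $\gamma$ of $\Phi$ satisfy $|\gamma|\le1/c$ and $|\Phi'(\gamma)|\ge c$;
* (N2) $|\Phi'|\ge c$ on $I$, and $\Phi$ has exactly one root $\alpha(\Phi)$ in $I$;
* (N3) $|\Psi(\gamma)|\ge c$ for every root $\gamma\ne\alpha(\Phi)$ of $\Phi$.

*Proof.* Choose $\rho>0$ so small that $[\alpha_1-\rho,\alpha_1+\rho]\subset(0,1)$ and, for $\varepsilon=0,1$: the closed discs of radius $\rho$ about the $d$ roots of $\Phi_\varepsilon$ are pairwise disjoint; $\Phi_\varepsilon'\ne0$ on these discs; $\Phi_{1-\varepsilon}\neq0$ on the discs about the roots $\ne\alpha_1$ of $\Phi_\varepsilon$. This is possible since the roots are simple and $\alpha_1$ is the only common root. Let $M\ge1$ bound $|z|$ on all these discs. Let $m>0$ be a common lower bound for $|\mathrm{lc}(\Phi_\varepsilon)|$, for $|\Phi'_\varepsilon|$ on the discs, for $|\Phi_\varepsilon|$ on their boundaries, and for $|\Phi_{1-\varepsilon}|$ on the discs about the roots $\ne\alpha_1$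 of $\Phi_\varepsilon$. Choose $\kappa>0$ with $\kappa(d+1)^2M^d\le m/2$.

If $H(E)\le\kappa$ and $\deg E\le d$, then $|E|,|E'|\le\kappa(d+1)^2M^d\le m/2$ on $|z|\le M$. Apply this to $E=\Phi-\Phi_\varepsilon$ and $E=\Psi-\Phi_{1-\varepsilon}$. Then $|\mathrm{lc}(\Phi)|\ge m-\kappa\ge m/2$. By Rouché's theorem $\Phi$ has exactly one root, necessarily simple, in each of the $d$ open discs, and these are all its roots. On the discs $|\Phi'|\ge m/2$. On the discs about roots $\neq\alpha_1$ of $\Phi_\varepsilon$ we have $|\Psi|\ge m/2$. The disc about $\alpha_1$ is symmetric under complex conjugation and $\Phi$ is real, so the unique root in it is real. Take $I=[\alpha_1-\rho,\alpha_1+\rho]$ and $c=\min(m/2,1/M,1/2)$. $\square$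

**Step 3: what will be constructed.** We construct $B_k\in\mathbb Z[X]$ for $k\ge2$ such that for all $k\ge1$:

* (I1) $B_k\equiv B_{k\bmod2}\pmod{36}$ and $\deg B_k=d$;
* (I2) $\mathrm{Res}(B_{k-1},B_k)=\pm1$;
* (I3) $H(B_k/H_k-\Phi_{k\bmod2})\le\kappa$.

For $k=1$ these hold. By (I1) the polynomial $X^dB_k(1/X)$ has leading coefficient $\equiv-1$, constant term $\equiv2$ ($k$ even) or $\equiv 3$ ($k$ odd), and all other coefficients $\equiv0$ modulo $36$. Since $36$ is divisible by $4$ and $9$, it is Eisenstein at $2$, respectively at $3$. So $B_k$ is irreducible, and by (I2) and (F2) it is primitive. Let $\alpha_k\in I$ be the root of $B_k$ given by (N2) (for $k=1$ this is the $\alpha_1$ above), and $\Delta_k=|\alpha_{k+1}-\alpha_k|$.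

**Lemma 7 (the inductive step).** Let $k\ge1$ and let $B_0,\dots,B_k$ be constructed; if $k\ge2$ assume $\Delta_{k-1}\le c\kappa2^{-k}/(4d^3)$. For all $\delta>0$, $h^*>0$ there is $B_{k+1}$ satisfying (I1), (I2), $0<\Delta_k\le\delta$, $H_{k+1}\ge h^*$, and
$$H(B_2/H_2-\Phi_0)\le\kappa/2\ \ (k=1),\qquad H\big(B_{k+1}/H_{k+1}-B_{k-1}/H_{k-1}\big)\le\kappa2^{-k}\ \ (k\ge2).\tag{1}$$

Condition (1) propagates (I3). For odd indices we start from $B_1/H_1=\Phi_1$ and the errors sum to at most $\kappa\sum_{k\ge2\text{ even}}2^{-k}\le\kappa$. For even indices they sum to at most $\kappa/2+\kappa\sum_{k\ge3\text{ odd}}2^{-k}\le\kappa$. The proof of Lemma 7 takes Steps 4 to 6.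

**Step 4: units that are small at $\alpha_k$ and almost equal elsewhere.** Let $\gamma_1=\alpha_k,\gamma_2,\dots,\gamma_d$ be the roots of $B_k$, $K=\mathbb Q(\alpha_k)$, $\Lambda=\{Q(\alpha_k):Q\in\mathbb Z[X]_{\le d}\}$, a full lattice in $K$, and $\mathcal O=\{x\in K:x\Lambda\subset\Lambda\}$. Let $U'=\{u\in\mathcal O^\times:u\equiv1\bmod36\mathcal O\}$, of finite index in $\mathcal O^\times$. We claim: for all $\eta\in(0,\frac12)$ and $Y>1$ there are $u\in U'$ and $y\ge Y$ with
$$|u^{(1)}y^{d-1}-1|\le\eta,\qquad|u^{(i)}y^{-1}-1|\le\eta\quad(i\ge2).\tag{2}$$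

Let $K^1_{\mathbb R}=\{x\in(K\otimes\mathbb R)^\times:|N(x)|=1\}$. The logarithmic map takes $K^1_{\mathbb R}$ onto the trace-zero hyperplane with compact kernel (a product of signs and circles). By Dirichlet's theorem it takes $\mathcal O^\times$, hence also $U'$, onto a full lattice there. The preimage of a compact fundamental domain of this lattice is compact, and its $U'$-translates cover $K_{\mathbb R}^1$; so $K^1_{\mathbb R}/U'$ is compact.

For $\lambda>1$ let $x_\lambda\in K^1_{\mathbb R}$ have coordinate $\lambda^{-(d-1)}$ at the real place of $\alpha_k$ and $\lambda$ at all other embeddings. Let $V$ be an open neighborhood of $1$ in $K^1_{\mathbb R}$, so small that all coordinates of elements of $VV^{-1}$ are within $\eta$ of $1$. Finitely many sets $gVU'$ cover $K^1_{\mathbb R}$, so two powers $x_\lambda^i,x_\lambda^j$ with $i<j$ lie in the same $gVU'$: say $x_\lambda^i=gvu_1$ and $x_\lambda^j=gv'u_2$. Then $u=u_2u_1^{-1}=x_\lambda^{j-i}v(v')^{-1}\in x_\lambda^{j-i}VV^{-1}$. With $y=\lambda^{j-i}\ge\lambda$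 and $\lambda\ge Y$ this is (2).

**Step 5: the new polynomial and its shape.** Apply Lemma 5 with $A=B_{k-1}$, $B=B_k$, $M=36$ and $u$ from (2). It gives $T\in\mathbb Z[X]_{\le d}$ such that for every $t\in\mathbb Z$ the polynomial
$$B=B_{k-1}+36(T+tB_k)$$
satisfies $B(\gamma_i)=u^{(i)}B_{k-1}(\gamma_i)$ for all $i$. Moreover $B\equiv B_{k-1}\pmod{36}$, so the coefficient of $X^d$ is $\equiv2$ or $3$ modulo $36$ and $\deg B=d$. By Lemma 5, $\mathrm{Res}(B_k,B)=\pm1$. So (I1) and (I2) hold for any $t$. The integer $t$ is free, and we use it to fix the shape.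

Let
$$F_k=B_{k-1}-B_{k-1}(\alpha_k)\frac{B_k}{(X-\alpha_k)B_k'(\alpha_k)} .$$
So $F_k(\alpha_k)=0$, and $F_k(\gamma_i)=B_{k-1}(\gamma_i)\ne0$ for $i\ge2$ because $B_{k-1},B_k$ are coprime. Put $G_k=F_k+\tau_kB_k$ with $\tau_1$ as in Step 1 and $\tau_k=0$ for $k\ge2$; $G_k\neq0$ since $G_k(\gamma_2)\ne0$. Consider the real polynomial $y^{-1}B-F_k$. At $\gamma_i$ with $i\ge2$ its value is $(y^{-1}u^{(i)}-1)B_{k-1}(\gamma_i)=O_k(\eta)$; at $\alpha_k$ it is $y^{-1}u^{(1)}B_{k-1}(\alpha_k)=O_k(y^{-d})$. Hence it equals the real interpolation polynomial of degree $\le d-1$ with these values, which has height $O_k(\eta+y^{-d})$, plus a polynomial of degree $\le d$ vanishing at all $\gamma_i$, that is, $lB_k$ with $l\in\mathbb R$. Changing $t$ by $1$ changes $l$ by $36/y$. Choose $t$ with $|l-\tau_k|\le36/y$. Then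
$$H(y^{-1}B-G_k)=O_k(\eta+1/y).\tag{3}$$
Take $B_{k+1}=B$ with $\eta$ small and $y$ large. For nonzero vectors,
$$\Big\|\frac a{\|a\|}-\frac b{\|b\|}\Big\|\le\frac{\big|\|b\|-\|a\|\big|}{\|b\|}+\frac{\|a-b\|}{\|b\|}\le\frac{2\|a-b\|}{\|b\|}.\tag{4}$$
So by (3) $B_{k+1}/H_{k+1}$ is as close to $G_k/H(G_k)$ as we like, and $H_{k+1}\ge yH(G_k)/2$ is as large as we like.

For $k=1$, $G_1/H(G_1)=\Phi_0$ and (1) follows. For $k\ge2$, $G_k=F_k$, which we compare with $B_{k-1}$. Since $B_{k-1}(\alpha_{k-1})=0$ and $\alpha_{k-1},\alpha_k\in(0,1)$, (F3) gives $|B_{k-1}(\alpha_k)|\le d^2H_{k-1}\Delta_{k-1}$ and $H(B_k/(X-\alpha_k))\le dH_k$. By (I3) for $k$ and (N2), $|B_k'(\alpha_k)|\ge cH_k$. Hence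
$$H(F_k-B_{k-1})\le\frac{d^2H_{k-1}\Delta_{k-1}\cdot dH_k}{cH_k}=\frac{d^3}c\Delta_{k-1}H_{k-1}.$$
By (4), $H(F_k/H(F_k)-B_{k-1}/H_{k-1})\le2d^3c^{-1}\Delta_{k-1}\le\kappa2^{-k-1}$, by the hypothesis on $\Delta_{k-1}$. This gives (1) once $B_{k+1}/H_{k+1}$ is within $\kappa2^{-k-1}$ of $F_k/H(F_k)$. So (I3) holds for $k+1$ and $\alpha_{k+1}$ is defined.

**Step 6: the new root is close to $\alpha_k$ but different.** We have $B_{k+1}(\alpha_k)=u^{(1)}B_{k-1}(\alpha_k)\ne0$, so $\Delta_k>0$. By the mean value theorem on $I$, (N2) and (2),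
$$cH_{k+1}\Delta_k\le|B_{k+1}(\alpha_k)|\le2y^{-(d-1)}|B_{k-1}(\alpha_k)|,\tag{5}$$
so $\Delta_k\to0$ as $y\to\infty$. This proves Lemma 7. $\square$

## 5. Case $n\ge4$: the number $\zeta$ and its windows

Let $V_k=B_k\cdot\mathbb R[X]_{\le1}$, a plane in $\mathbb R[X]_{\le n}$ since $d+1=n$. As noted in Section 3, an integer polynomial of degree $\le n$ vanishing at $\alpha_k$ is $B_kR$ with $R\in\mathbb Z[X]_{\le1}$; in particular it lies in $V_k$.

**Step 7: records.** The purpose is to have many best approximations in $V_k$. For $0\ne R\in\mathbb Z[X]_{\le1}$ we have $R(\alpha_k)\ne0$, as $\alpha_k$ has degree $d\ge3$. Call $R$ a *record* if $|R(\alpha_k)|<|R'(\alpha_k)|$ for all $0\ne R'\in\mathbb Z[X]_{\le1}$ with $H(B_kR')<H(B_kR)$. (Here $R'$ is just another polynomial, not a derivative.) For integers $h\ge H_k$ put $\mu(h)=\min\{|R(\alpha_k)|:R\ne0,\ H(B_kR)\le h\}$. This is positive, nonincreasing, and tends to $0$ by the pigeonhole argument of Lemma 3. So $\mu(h)<\mu(h-1)$ for infinitely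 many $h$. For such $h$ a minimizer $R$ has $H(B_kR)=h$ and is a record. Choose $k+n$ records $R_1,\dots,R_{k+n}$ with distinct heights $H(B_kR_i)$ in an interval $(H_k,Z_k]$.

**Step 8: finitely many strict inequalities, and the choice of $\zeta$.** Consider for real $x$ the conditions

* (A1) $|P(x)|>|B_k(x)|$ for all $P\in\mathbb Z[X]_{\le n}\setminus V_k$ with $H(P)\le Z_k$;
* (A2) $|R_i(x)|<|R'(x)|$ for all $i$ and all $0\ne R'\in\mathbb Z[X]_{\le1}$ with $H(B_kR')<H(B_kR_i)$;
* (A3) $|B_k(x)|<H_k^{-k}$.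

They hold at $x=\alpha_k$: in (A1), $P(\alpha_k)\ne0=B_k(\alpha_k)$, and (A2) is the record property. They are finitely many strict inequalities between continuous functions. So there is $\delta_k'>0$, depending only on $B_0,\dots,B_k$ and the chosen records, such that they hold whenever $|x-\alpha_k|\le2\delta'_k$.

At each step choose $B_{k+1}$ by Lemma 7 with
$$H_{k+1}\ge\max(Z_k,2H_k),\qquad\Delta_k\le\min\Big(\delta_k',\ \frac{c\kappa2^{-k-1}}{4d^3}\Big),\qquad\Delta_k\le\Delta_{k-1}/2\ \ (k\ge2).$$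
The second bound keeps the hypothesis of Lemma 7 true at the next step. Let $\zeta=\lim\alpha_k\in I\subset(0,1)$. Then $|\zeta-\alpha_k|\le\sum_{i\ge k}\Delta_i\le2\Delta_k\le2\delta_k'$, so (A1)–(A3) hold at $x=\zeta$ for every $k$.

**Step 9: $\zeta$ is transcendental.** Consecutive $B_k$ are coprime, so $B_k(\zeta)\ne0$ for infinitely many $k$. For these, $0<|B_k(\zeta)|<H_k^{-k}$ with $H_k\to\infty$, which contradicts (F4) if $\zeta$ is algebraic. Hence also $B_k(\zeta)\ne0$ for all $k$.

**Step 10: heights just above $H_k$.**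

**Claim A.** Every best approximation $P$ with $H_k<H(P)\le Z_k$ lies in $V_k$, and there are at least $k+n$ of them.

*Proof.* By (F1) with $Q=B_k$, $|P(\zeta)|\le|B_k(\zeta)|$, so $P\in V_k$ by (A1). For the second part we show that each $B_kR_i$ is best; their heights are distinct and in $(H_k,Z_k]$. Suppose $Q\neq0$, $H(Q)<H(B_kR_i)$ and $|Q(\zeta)|<|B_kR_i(\zeta)|$. Since $H(B_k)<H(B_kR_i)$, (A2) with $R'=1$ gives $|R_i(\zeta)|<1$. So $|Q(\zeta)|<|B_k(\zeta)|$, and $Q\in V_k$ by (A1), that is, $Q=B_kR'$ with $R'\in\mathbb Z[X]_{\le1}$. Then $|R'(\zeta)|<|R_i(\zeta)|$ while $H(B_kR')<H(B_kR_i)$, contradicting (A2). $\square$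

**Step 11: the heights that continuity does not reach.** Here the resultants are used.

**Claim B.** There is $k_0$ such that for $k\ge k_0$ every best approximation $P$ with $H_k<H(P)\le H_{k+1}$ lies in $W_k:=V_k+V_{k+1}$.

*Proof.* Let $C$ denote constants depending only on $n$. By (F1) and (F3),
$$|P(\zeta)|\le|B_k(\zeta)|\le CH_k\Delta_k .$$
As $\mathrm{Res}(B_k,B_{k+1})=\pm1$ and $n=d+1\le2d-1$, (F2) gives $P=B_kU+B_{k+1}T$ with $U,T\in\mathbb Z[X]_{\le d-1}$.

First we bound $T$ at the roots of $B_k$, where $P=B_{k+1}T$. At a root $\gamma\ne\alpha_k$, by (N1) and (N3),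
$$|T(\gamma)|=\frac{|P(\gamma)|}{|B_{k+1}(\gamma)|}\le\frac{(n+1)c^{-n}H_{k+1}}{cH_{k+1}}\le C .$$
At $\alpha_k$, $|B_{k+1}(\alpha_k)|\ge cH_{k+1}\Delta_k$ as in (5). With (F3) and $|\zeta-\alpha_k|\le2\Delta_k$,
$$|T(\alpha_k)|\le\frac{|P(\zeta)|+n^2H_{k+1}\cdot2\Delta_k}{cH_{k+1}\Delta_k}\le C .$$
Since $\deg T\le d-1$, Lagrange interpolation gives $T=\sum_\gamma T(\gamma)\frac{B_k}{(X-\gamma)B'_k(\gamma)}$ over the roots $\gamma$ of $B_k$. As $|B_k'(\gamma)|\ge cH_k$ and $|\gamma|\le1/c$, (F3) yields $H(T)\le C_1$ with $C_1=C_1(n)$.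

Next, suppose $j=\deg T\ge2$. Then $\deg(B_{k+1}T)=d+j>d+1\ge\deg P$, so the top term cancels: $\deg U=j$ and $a_ku_j+a_{k+1}t_j=0$, where $a_k,a_{k+1},u_j,t_j$ are the leading coefficients of $B_k,B_{k+1},U,T$. By (F2) $a_k$ and $a_{k+1}$ are coprime, so $a_k\mid t_j$ and $|t_j|\ge|a_k|\ge cH_k$ by (N1). This exceeds $C_1$ for $k\ge k_0$, a contradiction. So $\deg T\le1$, hence $\deg(B_kU)\le d+1$, $\deg U\le1$, and $P\in W_k$. $\square$

**Step 12: proof of (c).** Let $\mathcal J_k$ be the set of best approximations with $H_k<H\le H_{k+1}$. Heights do not decrease along the sequence, so $\mathcal J_k$ is a run of consecutive terms, and those of height $\le Z_k\le H_{k+1}$ are an initial segment of it. For $k\ge k_0$ we have $\mathcal J_k\subset W_k$, and by Claim A the first $k+n$ elements of $\mathcal J_k$ lie in $V_k$. Take $N+1$ consecutive best approximations, the first one in $\mathcal J_k$ with $k\ge\max(k_0,N)$. As $\mathcal J_{k+1}$ has at least $N$ elements, they all lie in the union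 of $\mathcal J_k$ and the first $N$ elements of $\mathcal J_{k+1}$, hence in
$$W_k+V_{k+1}=W_k,\qquad\dim W_k\le4 .$$
This proves (c). $\blacksquare$

## 6. Case $n=3$: quadratics with second root near $3$ or $5$

For $n=3$ the analogous $B_k$ are quadratics, and $V_k+V_{k+1}$ is all of $\mathbb R^4$, so an inclusion in $W_k$ is worthless. Even a perfectly clean change of plane is fatal: if $v,v'\in V_k$ are followed directly by $w,w'\in V_{k+1}$, then $v,v'$ are independent, $w,w'$ are independent (Lemma 2), $V_k\cap V_{k+1}=0$, and the window has rank $4$.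

What would work is exactly one element between the planes, lying in the span of its two neighbors:
$$\dots,\ b,\ v,\ \ w=v-v',\ \ v',\ b',\ \dots\qquad b,v\in V_k,\quad v',b'\in V_{k+1}.$$
Then $b,v,w,v'$ has rank at most $3$, and so has $v,w,v',b'$. For $w$ to be best it must have smaller value than $v$ but smaller height than $v'$. These are two sign conditions: $v,v'$ must have the same sign at $\zeta$, and their largest coefficients must partially cancel in $v-v'$. We arrange both, and we will have $v'=B_{k+1}\cdot(X+1)$. The factor $X+1$ *lowers* the height: for instance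
$$(X-0.55)(X-3)=X^2-3.55X+1.65,\qquad(X+1)(X-0.55)(X-3)=X^3-2.55X^2-1.9X+1.65 .$$

We use the notation $B_k$, $\alpha_k$, $\Delta_k$, $V_k$ afresh. Let $e_k=3$ for even $k$, $e_k=5$ for odd $k$, and
$$B_0=X^2-6X+4,\qquad B_1=X^2-6X+3,\qquad\alpha_1=3-\sqrt6\approx0.5505,\quad\gamma_1=3+\sqrt6\approx5.449 .$$
Then $B_0(3)=-5$, $B_1(5)=-2$, $B_0(\alpha_1)=B_0(\gamma_1)=1$, so $\mathrm{Res}(B_1,B_0)=1$. For two quadratics the resultant is symmetric and equals the product of the squared leading coefficients and the four differences of roots.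

We construct integer quadratics $B_k$ with leading coefficient $a_k>0$ and real roots $\alpha_k<\gamma_k$ such that for $k\ge1$:

* (J1) $B_k\equiv B_{k\bmod2}\pmod9$;
* (J2) $\mathrm{Res}(B_{k-1},B_k)=1$;
* (J3) $B_k(e_k)=-m_k$, where $m_k=5$ for even $k$ and $m_k=2$ for odd $k$; hence $\alpha_k<e_k<\gamma_k$;
* (J4) $\alpha_k\in[0.5,0.6]$, and $0<\gamma_k-e_k\le0.01$ if $k\ge2$.

For $k=1$ these hold. By (J1), $B_k$ is irreducible: for even $k$ it is $\equiv X^2+1$ modulo $3$, for odd $k$ it is Eisenstein at $3$. By (J2) it is primitive. The role of (J3) is that, with $m_k$ fixed and $a_k$ growing, $\gamma_k$ is within about $1/H_k$ of the integer $e_k$, so that the linear polynomial $X-e_k$ is small at $\gamma_k$.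

**Step 1: passing from $k$ to $k+1$ ($k\ge1$).** Here a unit twist is combined with a correction that fixes the value at $e:=e_{k+1}=e_{k-1}$. Let $K=\mathbb Q(\alpha_k)$, a real quadratic field, $L=\mathbb Z+\mathbb Z\alpha_k$, $\Lambda=\mathbb Z+\mathbb Z\alpha_k+\mathbb Z\alpha_k^2$, and let $\mathcal O$ be the order of all $x\in K$ with $xL\subset L$ and $x\Lambda\subset\Lambda$. Put $M=9B_k(e)$, nonzero since $B_k$ has no rational root. The units $\equiv1\bmod M\mathcal O$ have finite index in the infinite group $\mathcal O^\times$; take one, $v\ne\pm1$. Then $v^2$ is positive in both embeddings and has norm $1$, and replacing $v$ by $v^{-1}$ if needed we have $v^2<1$ in the embedding given by $\alpha_k$. Put $u=v^{2j}$. So $u=1/y$ at $\alpha_k$ and its conjugate is $y=y_k>1$, with $y\to\infty$ as $j\to\infty$. Lemma 5 with $A=B_{k-1}$, $B=B_k$ gives $T\in\mathbb Z[X]_{\le2}$ with $(u-1)B_{k-1}(\alpha_k)=MT(\alpha_k)$. Put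
$$B_{k+1}=B_{k-1}+9B_k(e)\,T-9T(e)\,B_k .$$
Then $B_{k+1}\equiv B_{k-1}\pmod9$, so its $X^2$-coefficient is $\equiv1\pmod9$, in particular nonzero, and
$$B_{k+1}(e)=B_{k-1}(e),\qquad B_{k+1}(\alpha_k)=y^{-1}B_{k-1}(\alpha_k),\qquad B_{k+1}(\gamma_k)=y\,B_{k-1}(\gamma_k).\tag{6}$$
By Lemma 5 and $N(u)=1$, $\mathrm{Res}(B_k,B_{k+1})=\mathrm{Res}(B_k,B_{k-1})=1$, which is (J2).

**Step 2: the shape of $B_{k+1}$.** By Lagrange interpolation at $\alpha_k,\gamma_k,e$ and (6), as $j\to\infty$,
$$y^{-1}B_{k+1}\to K_k(X-\alpha_k)(X-e),\qquad K_k=\frac{B_{k-1}(\gamma_k)}{(\gamma_k-\alpha_k)(\gamma_k-e_{k+1})} .$$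
We check that $K_k>0$. First, $K_1=\frac1{2\sqrt6\cdot\sqrt6}=\frac1{12}$. For $k=2$, $\gamma_2\in(3,3.01]$ lies between the roots of $B_1$, so $B_1(\gamma_2)<0$, and $\gamma_2-5<0$. For $k\ge3$,
$$K_k=a_{k-1}\frac{(\gamma_k-\alpha_{k-1})(\gamma_k-\gamma_{k-1})}{(\gamma_k-\alpha_k)(\gamma_k-e_{k+1})}\in[\tfrac12a_{k-1},2a_{k-1}],\tag{7}$$
because $\alpha_{k-1},\alpha_k\in[0.5,0.6]$ and $\gamma_k\ge3$, so the first factors differ by at most $0.1$ and are at least $2.4$; and $e_{k-1}=e_{k+1}$, $|\gamma_{k-1}-e_{k-1}|\le0.01$, $|\gamma_k-e_{k+1}|\ge1.99$, so the second factors differ by at most $0.01$ and have ratio close to $1$.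

So for large $j$: $\frac12K_ky\le a_{k+1}\le2K_ky$, and $B_{k+1}$ has real roots $\alpha_{k+1}$ near $\alpha_k$ and $\gamma_{k+1}$ near $e_{k+1}$. By (6), $B_{k+1}(e_{k+1})=B_{k-1}(e_{k-1})=-m_{k-1}=-m_{k+1}$, so (J3) holds and $\gamma_{k+1}>e_{k+1}$. Put $\Delta_k=|\alpha_{k+1}-\alpha_k|$. It is nonzero, since $B_{k+1}(\alpha_k)=y^{-1}B_{k-1}(\alpha_k)\ne0$, and it tends to $0$ as $j\to\infty$. Choose $j=j_k$ so large that moreover (conditions involving $\Delta_{k-1},y_{k-1}$ only for $k\ge2$)
$$\gamma_{k+1}-e_{k+1}\le0.01,\quad H_{k+1}\ge(k+1)H_k,\quad y_k\ge kH_k,\quad\Delta_k\le\min\Big(\frac{0.01}{4^k},\ \frac{\Delta_{k-1}}4,\ H_k^{-k},\ \frac{\Delta_{k-1}}{k^2y_{k-1}H_k}\Big).\tag{8}$$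
Since $|\alpha_{k+1}-\alpha_1|\le\sum_{i\ge1}0.01/4^i<0.01$, (J4) holds. Let $\zeta=\lim\alpha_k$. Then $\alpha_k,\zeta\in[0.5,0.6]$, and as $\sum_{i>k}\Delta_i\le\Delta_k/3$,
$$\tfrac12\Delta_k\le|\zeta-\alpha_k|\le2\Delta_k.\tag{9}$$

**Step 3: signs.** This step secures the sign condition at $\zeta$. Let $\omega_k=\mathrm{sgn}(\alpha_{k+1}-\alpha_k)$. For $x<\gamma_j$ we have $\mathrm{sgn}\,B_j(x)=\mathrm{sgn}(\alpha_j-x)$. So for $k\ge2$, by (6),
$$\omega_k=\mathrm{sgn}\,B_{k+1}(\alpha_k)=\mathrm{sgn}\,B_{k-1}(\alpha_k)=\mathrm{sgn}(\alpha_{k-1}-\alpha_k)=-\omega_{k-1}.$$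
Also $\mathrm{sgn}(\zeta-\alpha_k)=\omega_k$, because $|\zeta-\alpha_{k+1}|\le2\Delta_{k+1}<\Delta_k$. Hence for $k\ge1$
$$\mathrm{sgn}\,B_k(\zeta)=-\omega_k,\qquad\omega_{k+1}=-\omega_k.\tag{10}$$
The roots $\alpha_k$ alternate around $\zeta$; this comes from $u$ being positive at both places.

**Step 4: sizes.** From now on $k\ge3$; $C,c>0$ are absolute constants that may change from line to line; $f\asymp g$ means $cg\le f\le Cg$; "$k$ large" means $k\ge$ an absolute constant. Write $h=H_{k+1}$, $y=y_k$, $b_k=|B_k(\zeta)|$.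

* $H_k=a_k(\alpha_k+\gamma_k)\asymp a_k$, since the coefficients of $B_k$ are $a_k$ times $1,-(\alpha_k+\gamma_k),\alpha_k\gamma_k$ and $\alpha_k<1<\gamma_k$.
* $h\asymp a_{k+1}\asymp K_ky\asymp yH_{k-1}$, by (7).
* $b_k=a_k|\zeta-\alpha_k||\zeta-\gamma_k|\asymp H_k\Delta_k$, by (9).
* $\Delta_k\asymp H_k^{-2}h^{-2}$, from $1=a_k^2a_{k+1}^2\,\Delta_k(\gamma_{k+1}-\alpha_k)(\gamma_k-\alpha_{k+1})|\gamma_k-\gamma_{k+1}|$ and $|\gamma_k-\gamma_{k+1}|\ge1.9$.
* By (8) for the index $k+1$, $b_{k+1}\le CH_{k+1}\Delta_{k+1}\le C\Delta_k/(k^2y)\le Cb_k/(k^2y)$, so for $k$ large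
$$b_{k+1}\le b_k/(ky).\tag{11}$$

Also $\zeta$ is transcendental: $0<|B_k(\zeta)|\le CH_k\Delta_k\le CH_k^{1-k}$ by (8), with $H_k\to\infty$, so (F4) applies.

Let $V_k=B_k\cdot\mathbb R[X]_{\le1}$. By (F2) with $d=2$, every $P\in\mathbb Z[X]_{\le3}$ is uniquely $P=B_kR+B_{k+1}S$ with $R,S\in\mathbb Z[X]_{\le1}$.

**Step 5: the last vector in $V_k$.** We single out one linear polynomial that is small at $\alpha_k$ and whose height is only about $y/H_k$. Since $u$ is a unit of $\mathcal O$, $uL=L$. So there is $R_*=R_*^{(k)}=rX-r'\in\mathbb Z[X]_{\le1}$ with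
$$R_*(\alpha_k)=u(\alpha_k-e_k)=-\frac{e_k-\alpha_k}y,\qquad R_*(\gamma_k)=y(\gamma_k-e_k).$$
It is primitive, as $X-e_k$ is primitive and multiplication by $u$ is an automorphism of $L$. By (J3), $\gamma_k-e_k=m_k/(a_k(e_k-\alpha_k))\asymp1/H_k$, so $R_*(\gamma_k)\asymp y/H_k$. Since $1/y\le y/H_k$ by (8),
$$r=\frac{R_*(\gamma_k)-R_*(\alpha_k)}{\gamma_k-\alpha_k}>0,\qquad r\asymp\frac y{H_k},\qquad r'=r\alpha_k+|R_*(\alpha_k)|>0,\qquad H(R_*)\le\frac{Cy}{H_k}.$$
Further, by Step 4,
$$r|\zeta-\alpha_k|\le C\frac y{H_k}\cdot\frac1{H_k^2h^2}\le\frac C{yH_k^3H_{k-1}^2}.$$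
As $2.4/y\le|R_*(\alpha_k)|\le4.5/y$, for $k$ large
$$R_*(\zeta)<0,\qquad2/y\le|R_*(\zeta)|\le5/y.\tag{12}$$
Put $v_*=v_*^{(k)}=B_kR_*$. Its leading coefficient is $a_kr$, so $cy\le a_kr\le H(v_*)\le Cy$. By (8), $H_k<H(v_*)$ for $k$ large, and $H(v_*)/h\le C/H_{k-1}\to0$. The coefficient of $X^2$ in $v_*$ is $-q$ with
$$q=a_k\big(r'+r(\alpha_k+\gamma_k)\big)>0.\tag{13}$$

## 7. Case $n=3$: integer polynomials small at $\zeta$

Three claims restrict the pairs $(R,S)$ in $P=B_kR+B_{k+1}S$.

**Step 6: small height forces $S=0$.**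

**Claim 1.** There is an absolute $\eta>0$ such that for $k$ large: if $P=B_kR+B_{k+1}S\in\mathbb Z[X]_{\le3}$, $|P(\zeta)|\le2b_k$ and $H(P)\le\eta h$, then $S=0$, that is, $P\in V_k$. If instead only $|P(\zeta)|\le2b_k$ and $H(P)\le h$, then $H(S)\le C$.

*Proof.* From the roots, $|B_{k+1}(\gamma_k)|\ge ch$ and $|B_{k+1}(\alpha_k)|\ge ch\Delta_k$. At the roots of $B_k$ we have $P=B_{k+1}S$. So $|S(\gamma_k)|=|P(\gamma_k)|/|B_{k+1}(\gamma_k)|\le CH(P)/h$. Using $|P(\alpha_k)|\le|P(\zeta)|+9H(P)\cdot2\Delta_k$ from (F3), and $b_k\le CH_k\Delta_k$,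
$$|S(\alpha_k)|=\frac{|P(\alpha_k)|}{|B_{k+1}(\alpha_k)|}\le\frac{2b_k+CH(P)\Delta_k}{ch\Delta_k}\le C\,\frac{H_k+H(P)}h .$$
As $\gamma_k-\alpha_k\ge2$, a linear polynomial is bounded by its values at these two points, and $H(S)\le C_2(H_k+H(P))/h$. This gives the second assertion. For the first take $\eta=1/(4C_2)$. For $k$ large $H_k\le\eta h$, so $H(S)\le\frac12<1$ and $S=0$. $\square$

**Step 7: small value leaves only $0,\pm R_*$ for $R$.** The source of this rigidity is that a certain integer determinant has modulus less than $1$.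

**Claim 2.** For $k$ large: if $P=B_kR+B_{k+1}S\in\mathbb Z[X]_{\le3}$, $H(P)\le h$ and $|P(\zeta)|\le|v_*(\zeta)|$, then $R\in\{0,R_*,-R_*\}$.

*Proof.* By (12), $|v_*(\zeta)|\le5b_k/y\le b_k$, so $H(S)\le C$ by Claim 1. At $\gamma_{k+1}$ we have $P=B_kR$ and $|B_k(\gamma_{k+1})|\ge cH_k$, so $|R(\gamma_{k+1})|\le Ch/H_k$. From $P(\zeta)=B_k(\zeta)R(\zeta)+B_{k+1}(\zeta)S(\zeta)$ and (11),
$$|R(\zeta)|\le|R_*(\zeta)|+C\frac{b_{k+1}}{b_k}\le|R_*(\zeta)|+\frac C{ky}\le\frac Cy.\tag{14}$$
As $\gamma_{k+1}-\zeta\ge2$, these two values give $H(R)\le Ch/H_k$. Hence $|R(\gamma_k)|\le Ch/H_k$ and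
$$|R(\alpha_k)|\le\frac Cy+\frac{Ch}{H_k}\Delta_k\le\frac Cy+\frac C{H_k^3h}\le\frac Cy .$$
For two linear polynomials, $R(\alpha_k)R_*(\gamma_k)-R(\gamma_k)R_*(\alpha_k)$ equals, up to sign, $\gamma_k-\alpha_k$ times the determinant of their coefficient vectors. So this determinant is an integer of modulus
$$\frac{|R(\alpha_k)R_*(\gamma_k)-R(\gamma_k)R_*(\alpha_k)|}{\gamma_k-\alpha_k}\le C\Big(\frac1y\cdot\frac y{H_k}+\frac h{H_k}\cdot\frac1y\Big)\le C\,\frac{1+H_{k-1}}{H_k}<1$$
for $k$ large, since $h\asymp yH_{k-1}$ and $H_k\ge kH_{k-1}$. It is therefore $0$, and as $R_*$ is primitive, $R=tR_*$ with $t\in\mathbb Z$. By (14) and (12), $|t||R_*(\zeta)|\le|R_*(\zeta)|+C/(ky)<2|R_*(\zeta)|$ for $k$ large, so $|t|\le1$. $\square$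

**Step 8: the smallest multiple of $B_{k+1}$.**

**Claim 3.** Let $S_1=X+1$ and $h_1=H(B_{k+1}S_1)$. Then $0.7h\le h_1<h$; the coefficient of $X^2$ in $B_{k+1}S_1$ is $-h_1$, all its other coefficients have modulus $\le0.85h_1$; and $H(B_{k+1}S)\ge1.05h_1$ for all $S\in\mathbb Z[X]_{\le1}\setminus\{0,\pm S_1\}$.

*Proof.* Write $\alpha=\alpha_{k+1}$, $\gamma=\gamma_{k+1}$, $e=e_{k+1}$, $s=\alpha+\gamma$, $p=\alpha\gamma$. For $S=\rho X+f$,
$$a_{k+1}^{-1}B_{k+1}S=\rho X^3+(f-\rho s)X^2+(\rho p-fs)X+fp .$$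
For $S_1$ the coefficients are $1,\ 1-s,\ p-s,\ p$. Here $s-p=\gamma-\alpha(\gamma-1)$ satisfies $0<s-p\le(\gamma+1)/2$ since $0.5\le\alpha<1$. By (J4):

* if $e=3$: $s-1\in[2.5,2.61]$, $s-p\le2.005$, $1.5\le p\le1.81$;
* if $e=5$: $s-1\in[4.5,4.61]$, $s-p\le3.005$, $2.5\le p\le3.006$.

So $h_1=a_{k+1}(s-1)<a_{k+1}s=h$ and $(s-1)/s\ge2.5/3.5>0.7$. The other coefficients are at most $0.85h_1$, since $2.005/2.5<0.85$ and $3.006/4.5<0.85$.

For other $S$ we look at coefficients divided by $a_{k+1}$; note $s/(s-1)\ge1+1/4.61>1.2$.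

* $f=0$ gives a coefficient of modulus $\ge s\ge1.2(s-1)$, that of $X^2$.
* $|f|\ge2$ gives the constant coefficient $|f|p\ge2p$, which is $\ge3\ge1.14(s-1)$ if $e=3$ and $\ge5\ge1.08(s-1)$ if $e=5$.
* $f=\pm1$: replacing $S$ by $-S$ we may take $f=1$, and $\rho\ne1$. Then $\rho=0$ gives $s$ (from $X^1$); $\rho\ge2$ gives $\rho s-1\ge2s-1$ (from $X^2$); $\rho\le-1$ gives $1+|\rho|s$ (from $X^2$). All are $\ge s\ge1.2(s-1)$. $\square$

## 8. Case $n=3$: the sequence of best approximations

Let $k$ be large and $D=B_{k+1}(\zeta)$, so $|D|=b_{k+1}$. By (12) and (11),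
$$|v_*(\zeta)|\ge2b_k/y\ge2k\,b_{k+1}>4b_{k+1} .$$
Note $1<S_1(\zeta)=1+\zeta<2$. Since $H(v_*)/h\to0$ and $h_1\ge0.7h$, we may assume $H(v_*)\le\eta h$ and $H(v_*)\le0.01h_1$.

**Step 9: $v_*$ is a best approximation.** Suppose $Q\ne0$, $H(Q)<H(v_*)\le\eta h$ and $|Q(\zeta)|<|v_*(\zeta)|\le b_k$. By Claims 1 and 2, $Q=B_kR$ with $R=\pm R_*$, so $Q=\pm v_*$, contradicting $H(Q)<H(v_*)$.

**Step 10: what can come after $v_*$.** Let $P\ne0$, $H(P)\le h_1$, $|P(\zeta)|<|v_*(\zeta)|$. We show that, up to sign, $P$ is one of two polynomials. By Claim 2, up to sign $P=B_{k+1}S$ or $P=v_*+B_{k+1}S$, with $S\ne0$ (otherwise $P=0$ or $P=v_*$). As $H(v_*)\le0.01h_1$, $H(B_{k+1}S)\le1.01h_1$, so $S=\pm S_1$ by Claim 3.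

By (10) and (12), $\mathrm{sgn}\,v_*(\zeta)=(-\omega_k)(-1)=\omega_k$ and $\mathrm{sgn}\,D=-\omega_{k+1}=\omega_k$. So $v_*$ and $B_{k+1}S_1$ have the same sign at $\zeta$, and $|D|S_1(\zeta)<2b_{k+1}<\frac12|v_*(\zeta)|$. Hence $v_*+B_{k+1}S_1$ has larger value than $v_*$ and is excluded, while
$$w_k:=v_*-B_{k+1}S_1,\qquad|w_k(\zeta)|=|v_*(\zeta)|-|D|S_1(\zeta)>|D|S_1(\zeta).\tag{15}$$
Thus, up to sign, $P\in\{w_k,\ B_{k+1}S_1\}$. Moreover
$$H(w_k)<h_1 .\tag{16}$$
Indeed, by (13) and Claim 3 the $X^2$-coefficient of $w_k$ is $-q+h_1$ with $0<q\le H(v_*)\le0.01h_1$, and its other coefficients have modulus at most $0.85h_1+0.01h_1$. This is the second sign condition: both $X^2$-coefficients are negative.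

**Step 11: $v_*,\ w_k,\ B_{k+1}S_1$ are consecutive best approximations.** By (15) their values are strictly decreasing.

* *$w_k$ is best.* If $Q\ne0$, $H(Q)<H(w_k)<h_1$ and $|Q(\zeta)|<|w_k(\zeta)|<|v_*(\zeta)|$, then by Step 10 $Q$ is $\pm w_k$ or $\pm B_{k+1}S_1$, both of height $\ge H(w_k)$, a contradiction.
* *$B_{k+1}S_1$ is best.* If $Q\ne0$, $H(Q)<h_1$ and $|Q(\zeta)|<|B_{k+1}S_1(\zeta)|<|v_*(\zeta)|$, then by Step 10 $Q=\pm w_k$ (the other candidate has height $h_1$), whose value is larger than that of $B_{k+1}S_1$, a contradiction.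
* *Nothing else lies between.* A best approximation $P$ with $|B_{k+1}S_1(\zeta)|<|P(\zeta)|<|v_*(\zeta)|$ has $H(P)\le h_1$ by (F1), so it is $\pm w_k$ by Step 10.

**Step 12: between $B_kS_1$ and $v_*^{(k)}$.** By Step 11 applied to $k-1$, $B_kS_1$ is best, and $|B_kS_1(\zeta)|>b_k\ge|v_*(\zeta)|$. A best approximation $P$ with $|v_*(\zeta)|\le|P(\zeta)|\le|B_kS_1(\zeta)|\le2b_k$ has $H(P)\le H(v_*)\le\eta h$ by (F1), so $P\in V_k$ by Claim 1. Let $\mathcal B_k\subset V_k$ be the block of best approximations from $B_kS_1$ to $v_*^{(k)}$.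

The block has at least three elements. Let $Q$ minimize $|Q(\zeta)|$ among nonzero $Q\in\mathbb Z[X]_{\le3}$ with $H(Q)\le H_k$. Then $Q$ is best, $|Q(\zeta)|\le b_k<|B_kS_1(\zeta)|$, and $H(Q)\le H_k<H(v_*)$. Since $v_*$ is best, $|Q(\zeta)|\ge|v_*(\zeta)|$ by (F1), and equality is impossible because $Q\ne\pm v_*$. So $Q$ lies strictly between $B_kS_1$ and $v_*$.

**Step 13: the windows of four; proof of (b).** From some point on the sequence of best approximations is
$$\dots,\ \underbrace{B_kS_1,\ \dots,\ v_*^{(k)}}_{\mathcal B_k\subset V_k},\ \ w_k=v_*^{(k)}-B_{k+1}S_1,\ \ \underbrace{B_{k+1}S_1,\ \dots,\ v_*^{(k+1)}}_{\mathcal B_{k+1}\subset V_{k+1}},\ \ w_{k+1},\ \dots$$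
with $|\mathcal B_k|\ge3$. So a window of four consecutive terms contains at most one of the $w_k$. If it contains none, it lies in some $V_k$ and has rank $\le2$. If $w_k$ is its

* 4th term, the window lies in $V_k+\mathbb Rw_k$;
* 3rd term, it is $b,\ v_*^{(k)},\ w_k,\ B_{k+1}S_1$ with $b\in\mathcal B_k$, and its span is $\langle b,v_*^{(k)},B_{k+1}S_1\rangle$;
* 2nd term, it lies in $\mathbb Rv_*^{(k)}+V_{k+1}$, because $w_k=v_*^{(k)}-B_{k+1}S_1$;
* 1st term, it lies in $\mathbb Rw_k+V_{k+1}$.

In each case the rank is at most $3<4=n+1$. This proves (b), and with it Theorem 1. $\blacksquare$
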